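\title{Varieties with quotient singularities that are not global quotients by finite groups}

\begin{abstract}
A variety with tame quotient singularities is \'etale locally the quotient of a smooth variety by a finite group of order prime to the characteristic. We show that it need not be such a quotient globally: over every algebraically closed field there is a variety with tame quotient singularities that is not of the form $U/G$ with $U$ smooth and $G$ finite of order prime to the characteristic. In characteristic different from $2$ and $3$ the example is a threefold. The obstruction is that $\mathcal O(-1)$ on projective space has no $m$-th root, and the construction is designed so that no ramification along divisors can remove it. In characteristic $0$ counterexamples exist in every dimension $\ge 3$, whereas every surface with quotient singularities and every quasi-projective threefold with isolated quotient singularities is a global quotient.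
\end{abstract}

\section{Introduction}

Throughout, $k$ is an algebraically closed field and $p=\operatorname{char}k\ge0$. The condition ``prime to $p$'' is empty if $p=0$. A variety is an integral separated $k$-scheme of finite type. If a finite group $G$ acts on a $k$-scheme $U$, we write $X=U/G$ when there is a finite $G$-invariant morphism $\pi\colon U\to X$ with $\mathcal O_X=(\pi_*\mathcal O_U)^G$.

A variety $X$ has \emph{tame quotient singularities} if it is \'etale locally the quotient of a smooth variety by a finite group of order prime to $p$: every point has an \'etale neighborhood $W\to X$ with $W=Q/\Phi$, where $Q$ is smooth and $|\Phi|$ is prime to $p$. Equivalently, every complete local ring $\widehat{\mathcal O}_{X,x}$ is the ring of invariants of a finite group of order prime to $p$ acting on $k(x)[[t_1,\dots,t_n]]$. If $U$ is smooth and $|G|$ is prime to $p$, then $U/G$ has tame quotient singularities. The following question, posed by Geraschenko and Satriano \cite{GS}, asks for the converse.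

\medskip
\noindent\textbf{Question.} \emph{If $X$ is a variety over $k$ with tame quotient singularities, do there exist a smooth variety $U$ and a finite group $G$ acting on it with $X=U/G$?}
\medskip

Since the question is a converse to the statement above, we require $|G|$ to be prime to $p$; in characteristic $0$ this is no restriction.

The simplest cases suggest the answer yes. A curve with quotient singularities is normal, hence smooth, and one takes $G=1$. On a weighted projective space $\mathbb P(a_0,\dots,a_n)$ with all $a_i$ prime to $p$ the local groups vary from point to point, and yet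
$$\mathbb P(a_0,\dots,a_n)=\operatorname{Proj}k[x_0^{a_0},\dots,x_n^{a_n}]=\mathbb P^n/(\mu_{a_0}\times\dots\times\mu_{a_n}).$$
This example shows where the freedom lies. The map $U\to X$ may ramify along divisors, here the coordinate hyperplanes, where $X$ is generically smooth and nothing in the local structure of $X$ asks for ramification. One may hope that enough ramification always reconciles the local charts. This hope is justified in low dimension and false in general.

\begin{theorem}\label{thm:A}
For every $k$ there is a variety $X$ over $k$ with tame quotient singularities which is not $U/G$ for any smooth $U$ and any finite group $G$ of order prime to $p$. If $p\ne2,3$ one can take $\dim X=3$. If $p=0$ such $X$ exist in every dimension $\ge3$.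
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p=0$ and let $X$ be a variety with quotient singularities. If $\dim X\le2$, or if $\dim X=3$ and $X$ is quasi-projective with isolated singularities, then $X=U/G$ with $U$ smooth and $G$ finite.
\end{theorem}

So in characteristic $0$ the answer is yes for all varieties of dimension $d$ if and only if $d\le2$. Two cases are not settled here: the general quasi-projective case in dimension $\ge3$ (the variety constructed in Section~\ref{sec:X} is not quasi-projective, by Corollary~\ref{cor:nonqp}), and, for $p>0$, groups $G$ of order divisible by $p$.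

The proof of Theorem~\ref{thm:A} has three parts. The variety $X$ contains two disjoint complete subvarieties $C_1$ and $C_0$. Along $C_1$ the local charts of $X$ can be glued without ramification only if $\mathcal O(-1)$ on a projective space has an $m$-th root, so a presentation $X=U/G$ must ramify along a divisor that meets $C_1$ (Section~\ref{sec:root}). The global geometry of $X$ forces every prime divisor that meets $C_1$ to contain $C_1$ or $C_0$ (Section~\ref{sec:div}). The singularities of $X$ along $C_1$ and $C_0$ involve a finite linear group $H$ chosen so that no ramified divisor can contain either of them (Sections~\ref{sec:ram} and~\ref{sec:groups}). Section~\ref{sec:model} works out the first point by hand in the simplest case. Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}, which depends only on Section~\ref{sec:tools}.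

\section{Quotients, purity, linearization}\label{sec:tools}

All schemes in this section are of finite type over $k$, points are closed points, and ``general'' means ``in a dense open subset''.

\subsection*{Finite quotients}
Let $\pi\colon U\to X=U/G$ with $U$ reduced.
\begin{itemize}
\item[(Q1)] The fibers of $\pi$ are the $G$-orbits, and $X$ is normal if $U$ is. If $D\subset X$ is closed and irreducible, then $G$ permutes the components of $\pi^{-1}(D)$ transitively and each has dimension $\dim D$. Indeed, their images are closed and cover $D$, so one component $E$ maps onto $D$, and then $\pi^{-1}(D)=GE$.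
\item[(Q2)] Taking invariants commutes with flat base change on $X$. If $|G|$ is prime to $p$, the invariants are the image of the averaging projector $|G|^{-1}\sum g$. So taking invariants is exact and commutes with every base change on $X$, and for a $G$-stable reduced closed subscheme $\Gamma\subset U$ the quotient $\Gamma/G$ is $\pi(\Gamma)$ with its reduced structure.
\item[(Q3)] If $G$ acts freely on the points of $U$, then $\pi$ is a $G$-torsor, in particular finite \'etale.
\item[(Q4)] If $G_u$ is the stabilizer of $u\in U$, then $\widehat{\mathcal O}_{X,\pi(u)}=(\widehat{\mathcal O}_{U,u})^{G_u}$. In particular $U/G_u\to U/G$ is \'etale at the image of $u$.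
\item[(Q5)] If $X$ is connected, then $G$ permutes the connected components of $U$ transitively, because the images of two different orbits of components are disjoint closed sets. If $U_0$ is a component and $G_0$ the quotient of its stabilizer by the kernel of the action on $U_0$, then $X=U_0/G_0$ with $U_0$ connected and $G_0$ acting faithfully.
\end{itemize}

\subsection*{Normalization}
Let $Y$ be normal, $Y^0\subset Y$ a dense open subset, and $P^0\to Y^0$ finite, with $P^0$ normal and every component of $P^0$ dominating a component of $Y^0$. The normalization of $Y$ in $P^0$ is the unique normal scheme $P$, finite over $Y$, that restricts to $P^0$ over $Y^0$ and contains $P^0$ as a dense subset. Its formation commutes with \'etale base change on $Y$. If a finite group $G$ acts on $P^0$ over $Y^0$ with $P^0/G=Y^0$, then $G$ acts on $P$, and $P/G=Y$ by uniqueness, since both are normalizations of $Y$ in $Y^0$.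

\subsection*{Purity}
We use Zariski--Nagata purity in two forms. Let $Y$ be a regular scheme.
\begin{itemize}
\item[(a)] A finite morphism $P\to Y$, with $P$ normal and all components of $P$ dominating components of $Y$, which is \'etale over the complement of a closed set of codimension $\ge2$, is \'etale.
\item[(b)] If $Y'\subset Y$ is open with complement of codimension $\ge2$, restriction is an equivalence from finite \'etale covers of $Y$ to finite \'etale covers of $Y'$ \cite[X.3.4]{SGA2}.
\end{itemize}
By (b) a $G$-torsor over $Y'$ extends uniquely to a $G$-torsor over $Y$: the cover extends to some $P$, the automorphisms given by $G$ extend, and $G\times P\to P\times_YP$ is an isomorphism because it is one over $Y'$.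

\subsection*{Linearization}

\begin{lemma}\label{lem:lin}
Let a finite group $J$ of order prime to $p$ act on a smooth scheme $Y$ and fix a point $y$. Then $\widehat{\mathcal O}_{Y,y}$ is $J$-equivariantly isomorphic to the completion of $k[T_yY]$ at the origin. An element of $J$ that acts trivially on $T_yY$ acts trivially on the component of $Y$ through $y$.
\end{lemma}

\begin{proof}
Let $\mathfrak m\subset\mathcal O_{Y,y}$ be the maximal ideal. Averaging a linear section of $\mathfrak m\to\mathfrak m/\mathfrak m^2$ over $J$ gives an equivariant section, hence an equivariant map $k[T_yY]=\operatorname{Sym}(\mathfrak m/\mathfrak m^2)\to\mathcal O_{Y,y}$, which is an isomorphism on completions. An element trivial on $T_yY$ is trivial on $\widehat{\mathcal O}_{Y,y}\supset\mathcal O_{Y,y}$, hence on the function field of the component.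
\end{proof}

\subsection*{Reflection groups}
A \emph{pseudo-reflection} of an $n$-dimensional space $T$ is an element $g\ne1$ of $GL(T)$ of finite order prime to $p$ with $\dim\ker(g-1)=n-1$. Let $R\subset GL(T)$ be finite of order prime to $p$ and $A=k[T]^R$, with irrelevant ideal $A_+$. If $R$ is generated by pseudo-reflections then $A$ is a polynomial ring (Chevalley--Shephard--Todd), and conversely (Serre). In that case $A=k[f_1,\dots,f_n]$ with $f_i$ homogeneous. Their degrees $d_i$, the \emph{degrees of $R$}, are the degrees occurring in the graded space $A_+/A_+^2$. They are determined by the Hilbert series $\prod(1-\tau^{d_i})^{-1}$ of $A$, and $\prod d_i=|R|$.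

\subsection*{Slices for the multiplicative group}

\begin{lemma}\label{lem:slice}
Let $\mathbb G_m$ act on a smooth affine scheme $Y$ of pure dimension $\delta$, and let $f$ be an invertible function on $Y$ with $f(\lambda y)=\lambda^wf(y)$, where $w\neq0$ is prime to $p$. Put $S=\{f=1\}$. Then $\mathbb G_m\times S\to Y$, $(\lambda,s)\mapsto\lambda s$, is a torsor under $\mu_{|w|}$, acting by $\zeta(\lambda,s)=(\lambda\zeta^{-1},\zeta s)$. The scheme $S$ is smooth of pure dimension $\delta-1$, $\mathcal O(Y)^{\mathbb G_m}=\mathcal O(S)^{\mu_{|w|}}$, and the $\mathbb G_m$-orbits in $Y$ correspond to the $\mu_{|w|}$-orbits in $S$.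
\end{lemma}

\begin{proof}
The pull-back along $f\colon Y\to\mathbb G_m$ of the \'etale $\mu_{|w|}$-torsor $\lambda\mapsto\lambda^w$ is $\{(\lambda,y):\lambda^w=f(y)\}$, and $(\lambda,y)\mapsto(\lambda,\lambda^{-1}y)$ identifies it with $\mathbb G_m\times S$. So $\mathbb G_m\times S$ is smooth of pure dimension $\delta$, and $\mathcal O(Y)^{\mathbb G_m}=\mathcal O(\mathbb G_m\times S)^{\mu_{|w|}\times\mathbb G_m}=\mathcal O(S)^{\mu_{|w|}}$. Every orbit meets $S$, in one $\mu_{|w|}$-orbit.
\end{proof}

\section{A model: the missing root of $\mathcal O(-1)$}\label{sec:model}

In this section only, $p=0$. Let $V=k^n$ with $n\ge2$, let $m\ge2$, and let $\mathbb G_m$ act on $W=(V\setminus0)\times V$ by $\lambda(x,y)=(\lambda^mx,\lambda^{-1}y)$. By Lemma~\ref{lem:slice} with $f=x_i$, the quotient of $\{x_i\ne0\}$ is $\mathbb A^{n-1}\times V/\mu_m$. These charts glue to a variety $Y=W/\mathbb G_m$, a fiber bundle over $\mathbb P^{n-1}$ with fiber the cone $V/\mu_m$. The cone is singular at its vertex: its ring is generated by the monomials of degree $m$, so the cotangent space at the vertex has dimension $\binom{n+m-1}{m}>n$. Thus $Y$ is singular along the image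 $C\cong\mathbb P^{n-1}$ of $(V\setminus0)\times0$. For $n=m=2$ it is a threefold fibered over $\mathbb P^1$ in quadric cones.

Each chart of $Y$ has the smooth cover $\{x_i=1\}=\mathbb A^{n-1}\times V$. To pass from the slice $x_i=1$ to the slice $x_j=1$ one needs $\lambda$ with $\lambda^m=x_i/x_j$. Gluing the covers therefore means choosing compatible $m$-th roots of the transition functions of $\mathcal O(-1)$ on $\mathbb P^{n-1}$, and there are none. The following statement makes this precise.

\begin{proposition}\label{prop:model}
Suppose $Y=U/G$ with $U$ smooth and connected and $G$ finite and faithful. Then some $g\ne1$ in $G$ fixes a divisor of $U$ pointwise.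
\end{proposition}

\begin{proof}
Otherwise, by (Q3), $U\to Y$ is a $G$-torsor over an open set $Y'$ with complement of codimension $\ge2$. The fibers of $W\to Y$ are curves, so the preimage $W'$ of $Y'$ has complement of codimension $\ge2$ in $W$, hence in $V\times V$, as $0\times V$ has codimension $n\ge2$. Affine space is simply connected in characteristic $0$, so by purity the $G$-torsor $U\times_YW'\to W'$ is a disjoint union of copies of $W'$. The connected group $\mathbb G_m$, acting through the second factor, preserves each copy. One copy gives a $\mathbb G_m$-invariant morphism $W'\to U$ over $Y$, which descends to a section of $U\to Y$ over $Y'$. A connected $G$-torsor with a section has $G=1$. So $Y=U$ is smooth, which is false.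
\end{proof}

Nevertheless $Y$ is a global quotient. Let $\mathbb G_m$ act on $\widetilde W=(V\setminus0)\times V$ by $\lambda(\xi,y)=(\lambda\xi,\lambda^{-1}y)$. The action is free, and $U=\widetilde W/\mathbb G_m$ is the total space of $\mathcal O(-1)^{\oplus n}$ over $\mathbb P^{n-1}$. The map $(\xi,y)\mapsto((\xi_1^m,\dots,\xi_n^m),y)$ is $\mathbb G_m$-equivariant and identifies $W$ with $\widetilde W/\mu_m^n$, so $Y=U/\mu_m^n$. The ramified cover $\xi\mapsto(\xi_i^m)$ of $\mathbb P^{n-1}$ pulls $\mathcal O(-1)$ back to $\mathcal O(-m)$, which does have an $m$-th root. The ramification is along the divisors $x_i=0$, which meet $C$ without containing it.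

To obtain a counterexample we must forbid ramification along any divisor meeting $C$. A quasi-projective variety has many divisors that meet a complete positive-dimensional subvariety without containing it. We therefore leave the quasi-projective world, and build a variety with a second complete subvariety such that every prime divisor meeting one of the two contains one of the two.

\section{The variety $X$}\label{sec:X}

Let $V$ be a $k$-space of dimension $n\ge2$, let $H\subset GL(V)$ be a finite group of order $h$ prime to $p$, and let $m\ge2$ be prime to $p$. Write $H\cap k^*=\mu_r$, so $r\mid h$. Further conditions on $H$ are introduced when they are needed.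

\subsection*{Two sheets}
In the model, $\mathbb G_m$ acts on $V\times V$ with weights $(m,-1)$, and $C$ is the quotient of $(V\setminus0)\times0$. A natural second subvariety is the quotient of $0\times(V\setminus0)$: the polynomial functions on the first axis have weight $\ge0$ and those on the second have weight $\le0$, so a semi-invariant function that vanishes identically on neither axis has weight $0$ and is a nonzero constant on both. But the quotient of $V\times V\setminus0$ is not separated. The points $(v_1,sv_2)$ and $(s^mv_1,v_2)$ lie in one orbit, and as $s\to0$ they tend to $(v_1,0)$ and to $(0,v_2)$. We repair this by passing to an irreducible double cover that has two sheets near the axes, keeping one axis on each sheet.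

For linear forms $\ell_1,\dots,\ell_n$ on $V$ put $F_i=\prod_{g\in H}g\ell_i\in k[V]^H$, a form of degree $h$. For each tuple $(g_1,\dots,g_n)$ the independence of $g_1\ell_1,\dots,g_n\ell_n$ is a nonempty open condition on $(\ell_i)$. We fix $\ell_i$ satisfying all these conditions. Then the $F_i$ have no common zero except $0$, so $k[V]$ is finite over $k[F_1,\dots,F_n]$, and the $F_i$ are algebraically independent. On $V\times V$ put
$$a_i=F_i(v_1),\qquad b_i=F_i(v_2),\qquad q=\sum_{i=1}^na_ib_i^m,$$
and let
$$M=\{(v_1,v_2,t)\in V\times V\times\mathbb A^1:\ t^2-t=q(v_1,v_2),\ 2t-1\ne0\}.$$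

\begin{lemma}\label{lem:M}
The projection $M\to V\times V$ is \'etale, and $M$ is a smooth irreducible affine variety of dimension $2n$.
\end{lemma}

\begin{proof}
The derivative $2t-1$ of the equation in $t$ is invertible, so the projection is \'etale and every component of $M$ dominates $V\times V$. If there were two components, $t^2-t-q$ would have a root $\tau$ in $k(V\times V)$, hence in the normal ring $k[V\times V]$. The form $q$ is homogeneous of positive degree, and nonzero because the $F_i$ are linearly independent. So its factors $\tau$ and $\tau-1$ are both homogeneous. This forces $\tau$ to be constant, and then $q$ is constant, a contradiction.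
\end{proof}

The group $K=\mathbb G_m\times H\times H$ acts on $M$ by
$$(\lambda,g_1,g_2)(v_1,v_2,t)=(\lambda^mg_1v_1,\ \lambda^{-1}g_2v_2,\ t),$$
since $a_i$ has weight $mh$ and $b_i$ has weight $-h$, so that $q$ is invariant. Over each axis $q=0$, so $t\in\{0,1\}$ and the preimage of the axis is two disjoint copies of $V$. We keep
$$Z_1=\{v_2=0,\ t=1\},\qquad Z_0=\{v_1=0,\ t=0\},$$
without their origins, and remove the other two copies (Figure~\ref{fig:sheets}):
$$M^\circ=M\setminus\big(\{v_1=0,\ t=1\}\cup\{v_2=0,\ t=0\}\big).$$

\begin{figure}[ht]
\centering
\begin{tikzpicture}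
\draw[very thick] (-1.7,0) -- (1.7,0) node[right] {$Z_1$};
\draw[dashed] (0,-1.2) -- (0,1.3) node[above] {$v_1=0$};
\draw[gray,domain=0.25:1.6,smooth] plot (\x,{0.3/\x});
\draw[fill=white] (0,0) circle (2pt);
\node at (0,-1.6) {sheet $t=1$};
\begin{scope}[xshift=5.6cm]
\draw[dashed] (-1.7,0) -- (1.7,0) node[right] {$v_2=0$};
\draw[very thick] (0,-1.2) -- (0,1.3) node[above] {$Z_0$};
\draw[gray,domain=0.25:1.6,smooth] plot (\x,{0.3/\x});
\draw[fill=white] (0,0) circle (2pt);
\node at (0,-1.6) {sheet $t=0$};
\end{scope}
\end{tikzpicture}
\caption{The two sheets of $M\to V\times V$ near the axes $v_1=0$ and $v_2=0$. The dashed axes and both origins are removed in $M^\circ$. A family of $\mathbb G_m$-orbits (gray) degenerating to the union of the axes has two limit orbits in $V\times V\setminus0$, but only one on each sheet of $M^\circ$.}\label{fig:sheets}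
\end{figure}

\subsection*{Charts}
For $1\le i\le n$ let
$$M_{1,i}=\{a_it\ne0\},\qquad M_{0,i}=\{b_i(t-1)\ne0\}.$$
These $2n$ affine $K$-stable open sets cover $M^\circ$ and lie in it. On $M_{1,i}$ we have $v_1\neq0$ and $t\ne0$, and on $M_{0,i}$ we have $v_2\ne0$ and $t\ne1$, so neither meets the removed sets. A point of $M$ in none of them satisfies ($v_1=0$ or $t=0$) and ($v_2=0$ or $t=1$). The combinations $v_1=0,t=1$ and $t=0,v_2=0$ were removed, $t=0$ and $t=1$ cannot both hold, and $v_1=v_2=0$ forces $t\in\{0,1\}$, so that point was removed too. In particular $(v_1,v_2)\ne(0,0)$ on $M^\circ$. If $(\lambda,g_1,g_2)$ fixes a point of $M^\circ$, then $\lambda^{-m}$ is an eigenvalue of $g_1$ or $\lambda$ is an eigenvalue of $g_2$. So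
\begin{equation}\label{eq:finite}
\text{only finitely many elements of $K$ have a fixed point in $M^\circ$,}
\end{equation}
and all $K$-orbits in $M^\circ$ have dimension $1$.

Put
$$Q_{1,i}=M_{1,i}\cap\{a_i=1\},\quad\Phi_1=\mu_{mh}\times H\times H,\qquad Q_{0,i}=M_{0,i}\cap\{b_i=1\},\quad\Phi_0=\mu_h\times H\times H.$$
The orders $|\Phi_\varepsilon|$ are prime to $p$. By Lemma~\ref{lem:slice}, applied to $f=a_i$ and $f=b_i$, the $Q_{\varepsilon,i}$ are smooth of pure dimension $2n-1$, and
$$X_{\varepsilon,i}:=\operatorname{Spec}k[M_{\varepsilon,i}]^K=Q_{\varepsilon,i}/\Phi_\varepsilon$$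
has as points the $K$-orbits in $M_{\varepsilon,i}$.

\begin{proposition}\label{prop:X}
The $X_{\varepsilon,i}$ glue to a normal variety $X$ of dimension $2n-1$ with tame quotient singularities, with a morphism $\rho\colon M^\circ\to X$ whose fibers are the $K$-orbits. Moreover:
\begin{itemize}
\item[(i)] If $N\subset M^\circ$ is closed and $K$-stable, then $\rho(N)$ is closed of dimension $\dim N-1$.
\item[(ii)] If $D\subset X$ is closed and irreducible, then the components of $\rho^{-1}(D)$ are $\mathbb G_m$-stable, have dimension $\dim D+1$, and are permuted transitively by $H\times H$. In particular $\rho^{-1}$ preserves codimension.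
\end{itemize}
\end{proposition}

\begin{proof}
Let $\mathcal R=k[M]^{H\times H}=\bigoplus_w\mathcal R_w$, graded by $\mathbb G_m$-weight, so $a_i\in\mathcal R_{mh}$, $b_i\in\mathcal R_{-h}$, $t\in\mathcal R_0$. The ring of each chart is the degree $0$ part of a localization of $\mathcal R$. Inside either of two charts $M_\alpha$, $M_\beta$, the intersection $M_\alpha\cap M_\beta$ is the locus where a $K$-invariant function is invertible: $a_j/a_i$ in $M_{1,i}$ for the pair $(1,i),(1,j)$, $b_j/b_i$ in $M_{0,i}$ for the pair $(0,i),(0,j)$, and $a_ib_j^mt(t-1)$ for the pair $(1,i),(0,j)$. So its image is a principal open set of both $X_\alpha$ and $X_\beta$, with ring $k[M_\alpha\cap M_\beta]^K$ in both cases. Hence the $X_\alpha$ glue to a scheme $X$ of finite type, which is integral and normal because $M$ is, and has dimension $\dim Q_\alpha=2n-1$.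

The scheme $X$ is separated if $k[X_\alpha]\otimes k[X_\beta]\to k[X_\alpha\cap X_\beta]$ is surjective for all $\alpha,\beta$. For the pair $(1,i),(1,j)$ an element of the target has the form $f/(a_i^Na_j^Nt^\gamma)$ with $f\in\mathcal R_{2Nmh}$, and it equals
$$\frac f{a_i^{2N}t^\gamma}\cdot\Big(\frac{a_i}{a_j}\Big)^N\in k[X_{1,i}]\cdot k[X_{1,j}].$$
The same computation with $b$ and $t-1$ in place of $a$ and $t$ handles $(0,i),(0,j)$. For the pair $(1,i),(0,j)$ let $x=a_ib_j^m\in\mathcal R_0$. An element of the target has the form $f/\big(x^N(t(t-1))^\gamma\big)$ with $f\in\mathcal R_0$. Here $f$ and $1/t$ lie in $k[X_{1,i}]$, and $1/(t-1)$ lies in $k[X_{0,j}]$. It remains to reach $1/x$, and this is where the equation of $M$ is used: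
$$\frac1x=\frac1{t(t-1)}\cdot\frac{\sum_la_lb_l^m}{a_ib_j^m}=\frac1t\cdot\frac1{t-1}\sum_l\frac{a_l}{a_i}\Big(\frac{b_l}{b_j}\Big)^m,$$
with $a_l/a_i\in k[X_{1,i}]$ and $b_l/b_j\in k[X_{0,j}]$. So $X$ is a variety, and it has tame quotient singularities since $X_{\varepsilon,i}=Q_{\varepsilon,i}/\Phi_\varepsilon$.

(i) In $X_\alpha$ the set $\rho(N)$ is the image of $N\cap Q_\alpha$ under a finite map, so it is closed. The fibers of $N\to\rho(N)$ are orbits, of dimension $1$.

(ii) A component $E$ of $\rho^{-1}(D)$ is stable under the connected group $\mathbb G_m$, so $(H\times H)E$ is closed and $K$-stable. By (i) the finitely many images of these sets are closed and cover $D$, so one of them is $D$. For that $E$ we get $\rho^{-1}(D)=(H\times H)E$, and $\dim E=\dim D+1$ by (i).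
\end{proof}

For $\varepsilon=0,1$ let $C_\varepsilon=\rho(Z_\varepsilon\cap M^\circ)$. Since $Z_\varepsilon\cap M^\circ\cong V\setminus0$, the set $C_\varepsilon$ is closed and irreducible of dimension $n-1\geq1$. The map $V\setminus0\to C_\varepsilon$ is invariant under scalars, so it factors through a surjection $\mathbb P(V)\to C_\varepsilon$, and $C_\varepsilon$ is complete. The sets $C_1$ and $C_0$ are disjoint, being contained in $t=1$ and $t=0$.

\subsection*{The charts are unramified in codimension one}
To compare an arbitrary presentation $X=U/G$ with the charts $Q_{\varepsilon,i}$ by purity, we need $Q_{\varepsilon,i}\to X_{\varepsilon,i}$ to be \'etale in codimension one. This is the first condition on $H$.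
\begin{itemize}
\item[\textbf{(P1)}] The group $\mu_{mr}H$ contains no pseudo-reflection.
\end{itemize}

\begin{lemma}\label{lem:free}
Assume \textup{(P1)}. There is an open set $X^{\mathrm{fr}}\subset X$ with complement of codimension $\ge2$ over which all maps $Q_{\varepsilon,i}\to X_{\varepsilon,i}$ are \'etale.
\end{lemma}

\begin{proof}
An element $\kappa=(\lambda,g_1,g_2)$ acts trivially on $M$ if and only if $g_2=\lambda$ and $g_1=\lambda^{-m}$. So the kernel of the action is $K_0=\{(\lambda,\lambda^{-m},\lambda):\lambda\in\mu_r\}$, which lies in $\Phi_0$ and $\Phi_1$ because $r\mid h$. The fixed locus of $\kappa$ is the preimage of $\ker(\lambda^mg_1-1)\times\ker(\lambda^{-1}g_2-1)$ under the \'etale map $M^\circ\to V\times V$. Suppose it has codimension $1$. Then one of $\lambda^mg_1$, $\lambda^{-1}g_2$ is $1$ and the other fixes exactly a hyperplane. If $\lambda^mg_1=1$, then $\lambda^m\in\mu_r$, so $\lambda\in\mu_{mr}$ and $\lambda^{-1}g_2\in\mu_{mr}H$ is a pseudo-reflection. If $\lambda^{-1}g_2=1$, then $\lambda\in\mu_r$ and $\lambda^mg_1\in H$ is a pseudo-reflection. Both contradict (P1). By \eqref{eq:finite} the union $N$ of the fixed loci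 of all $\kappa\notin K_0$ is closed of codimension $\ge2$, and it is $K$-stable because $K_0$ is normal. Let $X^{\mathrm{fr}}=X\setminus\rho(N)$; it is open with complement of codimension $\ge 2$ by Proposition~\ref{prop:X}(i). Over $X^{\mathrm{fr}}$ the group $\Phi_\varepsilon/K_0$ acts freely on $Q_{\varepsilon,i}$, and (Q3) applies.
\end{proof}

\subsection*{Why $H$ is needed}

\begin{example}\label{ex:trivial}
Let $H=1$, so that the $F_i$ are coordinates and $M$ is given by $t^2-t=\sum a_ib_i^m$. Condition (P1) holds, since a scalar is not a pseudo-reflection for $n\ge2$. Still $X$ is a global quotient. Let $\widetilde M^\circ$ be the base change of $M^\circ$ along $a_i=\xi_i^m$, with $\mathbb G_m$ acting with weights $(1,-1)$ on $(\xi,v_2)$. It is \'etale over $V\times V$, hence smooth, and $\widetilde M^\circ/\mu_m^n=M^\circ$ by (Q2). By Lemma~\ref{lem:slice} with $f=\xi_i$ or $f=b_i$, of weight $\pm1$, the quotients by $\mathbb G_m$ of the preimages of the charts are the smooth slices $\xi_i=1$ and $b_i=1$. They glue to a smooth $U$ with $U/\mu_m^n=X$. The ramified divisors $a_i=0$ meet $C_1$ without containing it, as in Section~\ref{sec:model}, but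 now they contain $C_0$. Transversally to $C_0$ the cover is $T\to T/R=V$, with $R=\mu_m^n$ a reflection group all of whose degrees are $m$.
\end{example}

So we must prevent the normal space $V$ to $C_\varepsilon$, with its $H$-action, from being an equivariant quotient $T/R$ by a nontrivial reflection group. If $H$ is irreducible, the degrees of such an $R$ will all be equal, and the following condition is what we need.
\begin{itemize}
\item[\textbf{(P2)}] Let $J$ be a finite group of order prime to $p$ and $J\to GL(V)$ a homomorphism whose image $H'$ satisfies $k^*H'=k^*H$. Let $T$ be an $n$-dimensional representation of $J$ and $R\lhd J$ a normal subgroup acting faithfully on $T$, such that $A=k[T]^R$ is a polynomial ring on $n$ forms of the same degree $d$ and $A_d\cong V^*$ as $J$-representations. Then $d=1$.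
\end{itemize}

\begin{theorem}\label{thm:main}
Let $H\subset GL(V)$ be irreducible and let $(V,H,m)$ satisfy \textup{(P1)} and \textup{(P2)}. Then $X$ is not $U/G$ for any smooth $k$-scheme $U$, connected or not, and any finite group $G$ of order prime to $p$.
\end{theorem}

The proof occupies Sections~\ref{sec:div}--\ref{sec:root}. Triples $(V,H,m)$ as in the theorem are constructed in Section~\ref{sec:groups}.

\section{Divisors on $X$}\label{sec:div}

\begin{lemma}\label{lem:div}
A prime divisor $D\subset X$ containing neither $C_1$ nor $C_0$ is disjoint from $C_1\cup C_0$.
\end{lemma}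

The weight argument of Section~\ref{sec:X} applies to divisors cut out by one semi-invariant function. We do not know that $k[M]$ is factorial, so we push the divisor forward along a finite map to an affine quadric whose ring is factorial.

\begin{proof}
Let $B=k[a_1,\dots,a_n,c_1,\dots,c_n,t]/(t^2-t-\sum a_ic_i)$, with independent variables $a_i,c_i,t$. We claim that $B$ is a UFD. The equation is linear in $a_1$ with coprime coefficients $-c_1$ and $t^2-t-\sum_{i\ge2}a_ic_i$, so it is irreducible and $B$ is a domain. The quotient $B/(a_1)$ is a polynomial ring in $c_1$ over $k[a_i,c_i,t]_{i\ge2}/(t^2-t-\sum_{i\ge2}a_ic_i)$, which is a domain for the same reason; here $n\ge2$ is used. So $a_1$ is prime. Solving for $c_1$ gives $B[a_1^{-1}]=k[a_1^{\pm1},a_2,\dots,a_n,c_2,\dots,c_n,t]$, a UFD. Nagata's theorem states that a noetherian domain whose localization at a prime element is a UFD is itself a UFD. This proves the claim. (For $n=1$ the relation $t(t-1)=a_1c_1$ shows that $B$ is not factorial.)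

Let $B'=B[(2t-1)^{-1}]$, a UFD, graded by $\deg a_i=1$, $\deg c_i=-1$, $\deg t=0$, and let $\mathcal Y=\operatorname{Spec}B'$ with the corresponding $\mathbb G_m$-action. Define $\psi\colon M\to\mathcal Y$ by $a_i=F_i(v_1)$, $c_i=F_i(v_2)^m$, $t=t$. It is the base change of the finite surjective map $V\times V\to\mathbb A^{2n}$ given by the same formulas, so it is finite and surjective. It is $H\times H$-invariant, and $\psi(\lambda y)=\lambda^{mh}\psi(y)$.

Let $\overline D$ be the closure of $\rho^{-1}(D)$ in $M$. By Proposition~\ref{prop:X}(ii) its components have codimension $1$, are $\mathbb G_m$-stable, and all have the same image under $\psi$. So $\psi(\overline D)$ is closed, irreducible, of codimension $1$ and $\mathbb G_m$-stable. Its ideal is graded and is generated by a prime element $g\in B'$. A nonzero homogeneous component of $g$ lies in $(g)$, so it is a product $gu$. In a $\mathbb Z$-graded domain the factors of a nonzero homogeneous element are homogeneous, since the terms of highest and of lowest degree multiply. Hence $g$ is homogeneous, of some degree $\nu$.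

Let $L_1=\{c=0,\,t=1\}=\operatorname{Spec}k[a_1,\dots,a_n]$ and $L_0=\{a=0,\,t=0\}=\operatorname{Spec}k[c_1,\dots,c_n]$ in $\mathcal Y$. As the $F_i$ vanish simultaneously only at $0$, we have $\psi^{-1}(L_\varepsilon)=Z_\varepsilon$ as sets. If $g|_{L_\varepsilon}=0$, then $L_\varepsilon\subset\psi(\overline D)$, so $\overline D\cap Z_\varepsilon\to L_\varepsilon$ is surjective and $\dim(\overline D\cap Z_\varepsilon)=n$. Then $Z_\varepsilon\subset\overline D$, so $Z_\varepsilon\cap M^\circ\subset\rho^{-1}(D)$ and $C_\varepsilon\subset D$, which is excluded. So $g|_{L_1}$ is a nonzero element of degree $\nu$ of $k[a_1,\dots,a_n]$, whence $\nu\ge0$, and $g|_{L_0}$ is a nonzero element of degree $\nu$ of $k[c_1,\dots,c_n]$, whence $\nu\le0$. Thus $\nu=0$ and both restrictions are nonzero constants. It follows that $\overline D\cap Z_\varepsilon=\emptyset$ and $D\cap C_\varepsilon=\emptyset$ for $\varepsilon=0,1$.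
\end{proof}

\begin{corollary}\label{cor:nonqp}
The variety $X$ is not quasi-projective.
\end{corollary}

\begin{proof}
Suppose $X\subset\mathbb P^N$ and choose a hyperplane missing a point of $C_1$ and a point of $C_0$. It meets $C_1$, which is complete of positive dimension. A component of the hyperplane section through a point of $C_1$ is a prime divisor that meets $C_1$ and contains neither $C_1$ nor $C_0$, contradicting Lemma~\ref{lem:div}.
\end{proof}

\section{No ramification along $C_1$ and $C_0$}\label{sec:ram}

In this section and the next, $(V,H,m)$ is as in Theorem~\ref{thm:main}, and we suppose that $\pi\colon U\to X=U/G$ with $U$ smooth and $|G|$ prime to $p$. By (Q5) we may assume that $U$ is connected, hence irreducible, and that $G$ acts faithfully.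

A prime divisor $D\subset X$ is \emph{ramified} if for a component $E$ of $\pi^{-1}(D)$ the group $I_E=\{g\in G:g|_E=\mathrm{id}\}$ is nontrivial. By (Q1) the groups $I_E$ for the various components are conjugate, so the condition then holds for every component. Such an $E$ is a component of $\operatorname{Fix}(g)\ne U$ for some $g\ne1$, so there are finitely many ramified divisors. Conversely, a codimension-one component of $\bigcup_{g\ne1}\pi(\operatorname{Fix}g)$ is a ramified divisor, and outside this union $\pi$ is a $G$-torsor by (Q3).

\subsection*{Comparing $U$ with a chart}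
Fix a chart and write $Q=Q_{\varepsilon,i}$, $\Phi=\Phi_\varepsilon$, $X'=X_{\varepsilon,i}$, $U'=\pi^{-1}(X')$. There is no map between $U'$ and $Q$, and their fiber product over $X'$ need not be normal. Its normalization is the right common cover.

\begin{lemma}\label{lem:compare}
Let the superscript $0$ denote restriction over $X'\cap X^{\mathrm{fr}}$, and let $\widetilde Q$ be the normalization of $Q$ in $\widetilde Q^0=U'^0\times_{X'^0}Q^0$. Then $G\times\Phi$ acts on $\widetilde Q$, we have $\widetilde Q/G=Q$, and the first projection extends to a finite \'etale, $G$-equivariant, $\Phi$-invariant morphism $\widetilde Q\to U'$. In particular $\widetilde Q$ is smooth, and each of its components surjects onto $U'$.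
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:free}, $\widetilde Q^0$ is \'etale over $U'^0$, hence smooth of pure dimension $\dim X$, and it is finite over $Q^0$. So the normalization is defined, and the action of $G\times\Phi$ on $\widetilde Q^0$ extends to it. By flat base change $\widetilde Q^0/G=Q^0$, hence $\widetilde Q/G=Q$. Elements of $\mathcal O(U')$ are integral over $\mathcal O(X')$, so their pull-backs to $\widetilde Q^0$ are integral over $\mathcal O(Q)$ and lie in $\mathcal O(\widetilde Q)$. This gives a morphism $\widetilde Q\to U'$ over $X'$. It is finite because $\widetilde Q\to Q\to X'$ is finite, and equivariant because it is so on $\widetilde Q^0$. Each component of $\widetilde Q$ has dimension $\dim U'$, so it surjects onto $U'$. The morphism is \'etale over $U'^0$, whose complement has codimension $\ge2$ by (Q1). By purity (a) it is \'etale.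
\end{proof}

Thus $\widetilde Q$ carries the ramification of $U\to X$ over to the smooth chart $Q$, where it is governed by reflection groups.

\begin{lemma}\label{lem:stab}
Let $\mathcal C=Z_\varepsilon\cap Q$ be the preimage of $C_\varepsilon$ in $Q$. For general $x\in\mathcal C$ and every $u\in\widetilde Q$ over $x$, the stabilizer $G_u$ is trivial.
\end{lemma}

\begin{proof}
\emph{Stabilizers on $Q$.} The scheme $\mathcal C$ is isomorphic to $\{F_i=1\}\subset V$, which is smooth of pure dimension $n-1$ by Euler's relation $\sum x_j\,\partial F_i/\partial x_j=hF_i$, as $p\nmid h$. No component of it lies in a proper linear subspace: it would then be a hyperplane through $0$, where $F_i=0$. So for general $x$ the corresponding vector $v\in V$ is not an eigenvector of any non-scalar element of $H$.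

Let $\varepsilon=1$ and $x=(v,0,1)$. If $\lambda^mg_1v=v$, then $g_1$ is the scalar $\lambda^{-m}\in\mu_r$. Hence $\Phi_x=\{(\lambda,\lambda^{-m},g_2):\lambda\in\mu_{mr},\ g_2\in H\}$. Since $M\to V\times V$ is \'etale, $T_xQ=\ker dF_i(v)\oplus V=T_x\mathcal C\oplus V$. The group $\Phi_x$ acts trivially on $T_x\mathcal C$, and on $V$ by the elements $\lambda^{-1}g_2$, which form the group $H'=\mu_{mr}H$. Let $\varepsilon=0$ and $x=(0,v,0)$. If $\lambda^{-1}g_2v=v$, then $g_2=\lambda\in\mu_r$. Hence $\Phi_x=\{(\lambda,g_1,\lambda):\lambda\in\mu_r,\ g_1\in H\}$, which acts trivially on $T_x\mathcal C$, and on the complement $V$ by the elements $\lambda^mg_1$, which form the group $H'=H$. In both cases $k^*H'=k^*H$.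

\emph{Stabilizers on $\widetilde Q$.} Let $J\subset G\times\Phi$ be the stabilizer of $u$ and $R=G_u=J\cap G$. The projection maps $J$ to $\Phi_x$ with kernel $R$. It is onto: for $\phi\in\Phi_x$ the point $\phi u$ lies over $x$, so $g\phi u=u$ for some $g\in G$, as $\widetilde Q/G=Q$. The order of $J$ is prime to $p$. An element of $R$ that is trivial on $T_u\widetilde Q$ is trivial on a component of $\widetilde Q$ by Lemma~\ref{lem:lin}. That component surjects $G$-equivariantly onto the dense open set $U'\subset U$, so the element is $1$. Thus $R$ is faithful on $T_u\widetilde Q$.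

We split off the directions along $\mathcal C$. Let $\Gamma\subset\widetilde Q$ be the reduced preimage of $\mathcal C$; it is stable under $G\times\Phi$. By (Q2) $\Gamma/G=\mathcal C$, and by (Q1) every component of $\Gamma$ maps onto a component of $\mathcal C$. The function field of a component of $\mathcal C$ is the field of invariants of a finite group in the function field of a component of $\Gamma$ above it, so the extension is Galois, in particular separable. Hence for general $x$ the map $\Gamma\to\mathcal C$ is \'etale at all points over $x$. Then $T_u\Gamma\cong T_x\mathcal C$ is a trivial representation of $J$, and $T_u\widetilde Q=T_u\Gamma\oplus T$ with $T$ a $J$-representation of dimension $(2n-1)-(n-1)=n$, on which $R$ is faithful.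

\emph{Applying \textup{(P2)}.} Let $A=k[T]^R$. By (Q4) and Lemma~\ref{lem:lin}, $\widehat{\mathcal O}_{Q,x}=(\widehat{\mathcal O}_{\widetilde Q,u})^R$ is $J$-equivariantly the completion of $k[T_u\Gamma]\otimes A$ at the origin, where $J$ acts on $\widehat{\mathcal O}_{Q,x}$ through $\Phi_x$. Comparing cotangent spaces gives an isomorphism of $J$-representations
$$(T_u\Gamma)^*\oplus A_+/A_+^2\ \cong\ (T_x\mathcal C)^*\oplus V^*.$$
The first summands on both sides are trivial of dimension $n-1$. By complete reducibility they cancel, and $A_+/A_+^2\cong V^*$ with $J$ acting through $J\to\Phi_x\to H'$. Homogeneous lifts $f_1,\dots,f_n$ of a homogeneous basis of $A_+/A_+^2$ generate $A$, and they are algebraically independent as $\dim A=n$. The representation $V^*$ of $J$ is irreducible, because $H$ is irreducible and $k^*H'=k^*H$, while $A_+/A_+^2$ is the direct sum of its graded pieces, which are $J$-stable. So all $f_i$ have the same degree $d$, and $A_d\cong A_+/A_+^2\cong V^*$. By (P2), $d=1$. Then $A=k[T]$, so $R$ acts trivially on $T$ and $R=1$.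
\end{proof}

\begin{lemma}\label{lem:ram}
A ramified prime divisor contains neither $C_1$ nor $C_0$.
\end{lemma}

\begin{proof}
Suppose $D\supset C_\varepsilon$ is ramified, and take $x$ and $u$ as in Lemma~\ref{lem:stab}. The image of $u$ in $U$ lies on a component $E$ of $\pi^{-1}(D)$; let $1\ne g\in I_E$. As $\widetilde Q\to U'$ is \'etale, $u$ lies on a component $\widetilde E$ of the preimage of $E$, of codimension $1$ in $\widetilde Q$. The complement of $\widetilde Q^0$ has codimension $\ge2$, so $\widetilde E\cap\widetilde Q^0$ is dense in $\widetilde E$. A point of it is a pair $(e,y)$ with $e\in E$, and $g(e,y)=(ge,y)=(e,y)$. So $g$ fixes $\widetilde E$ pointwise and $g\in G_u$, contradicting Lemma~\ref{lem:stab}.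
\end{proof}

Both values of $\varepsilon$ are needed, since Lemma~\ref{lem:div} says nothing about a divisor that contains $C_0$. Lemmas~\ref{lem:div} and~\ref{lem:ram} together give:

\begin{corollary}\label{cor:disjoint}
Every ramified prime divisor is disjoint from $C_1\cup C_0$.
\end{corollary}

\section{The $m$-th root of $\mathcal O(-1)$}\label{sec:root}

We finish the proof of Theorem~\ref{thm:main}. By Corollary~\ref{cor:disjoint}, $\pi$ is unramified in codimension one in a neighborhood of $C_1$, as in Proposition~\ref{prop:model}. We know nothing about the fundamental group of the preimage of that neighborhood in $M^\circ$, so the argument given there does not apply. We restrict the torsor to $Z_1\cap M^\circ=V\setminus0$ instead.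

\subsection*{An equivariant torsor}
Let $X_1$ be the complement in $\bigcup_iX_{1,i}$ of the ramified divisors. It is open and contains $C_1$. Let $X_1^{\mathrm{et}}=X_1\setminus\bigcup_{g\ne1}\pi(\operatorname{Fix}g)$; its complement in $X_1$ has codimension $\ge2$, and $\pi$ is a $G$-torsor over it. Let $M_1^{\mathrm{et}}\subset M_1\subset M^\circ$ be the preimages. By Proposition~\ref{prop:X}(ii) and purity (b), the $G$-torsor $P^{\mathrm{et}}=U\times_XM_1^{\mathrm{et}}\to M_1^{\mathrm{et}}$ extends uniquely to a $G$-torsor $P\to M_1$.

The group $\mathbb G_m$ acts on $P^{\mathrm{et}}$ through the second factor, and this action extends to $P$. Let $\alpha,\mathrm{pr}\colon\mathbb G_m\times M_1\to M_1$ be the action and the projection. Since $\rho\alpha=\rho\,\mathrm{pr}$, over $\mathbb G_m\times M_1^{\mathrm{et}}$ both $\mathrm{pr}^*P$ and $\alpha^*P$ equal $U\times_X(\mathbb G_m\times M_1^{\mathrm{et}})$. The scheme $\mathbb G_m\times M_1$ is regular and the complement of $\mathbb G_m\times M_1^{\mathrm{et}}$ has codimension $\ge2$, so by purity (b) this identification extends to an isomorphism $\mathrm{pr}^*P\cong\alpha^*P$. The composite $\mathbb G_m\times P=\mathrm{pr}^*P\cong\alpha^*P\to P$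 lies over $\alpha$ and restricts to the given action on $P^{\mathrm{et}}$. The axioms of an action are equalities of morphisms from reduced schemes to a separated scheme that hold on dense open sets, so they hold.

Let $Z=Z_1\cap M^\circ=V\setminus0\subset M_1$, on which $\lambda\in\mathbb G_m$ acts as multiplication by $\lambda^m$, and let $Z'=P|_Z$, finite \'etale over $Z$. The subgroup $\mu_m$ acts trivially on $Z$. The smoothness of $U$ forces the opposite behavior on $Z'$.

\begin{lemma}\label{lem:muFree}
The group $\mu_m$ acts freely on $Z'$.
\end{lemma}

\begin{proof}
Suppose $1\ne\lambda\in\mu_m$ fixes $z\in Z'$ over $x=(v,0,1)$. Moving $z$ by $\mathbb G_m$ we may assume $F_i(v)=1$ for some $i$, so $x\in Q':=Q_{1,i}\cap M_1$. Let $\widetilde Q$ be as in Lemma~\ref{lem:compare} for the chart $(1,i)$. Both $P|_{Q'}$ and $\widetilde Q|_{Q'}$ are normal and finite over $Q'$, and both contain $U\times_XQ''$ as a dense open set, where $Q''\subset Q'$ is the preimage of $X_1^{\mathrm{et}}\cap X^{\mathrm{fr}}$. By uniqueness of the normalization they are equal. On the dense set $\lambda=(\lambda,1,1)\in\Phi_1$ acts on both through the second factor, so the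 two actions of $\lambda$ agree. By Lemma~\ref{lem:compare}, $\widetilde Q\to U$ is \'etale and $\lambda$-invariant, so $\lambda$ acts trivially on $T_z\widetilde Q$. Since $P|_{Q'}\to Q'$ is \'etale and $\lambda$-equivariant, $\lambda$ acts trivially on $T_xQ'$. But $\lambda$ acts on the $v_2$-directions $V\subset T_xQ'$ by $\lambda^{-1}\ne1$.
\end{proof}

If $p=0$ the proof ends here: $V\setminus0$ is simply connected by purity, so $Z'$ is a union of $\mathbb G_m$-stable copies of $Z$, on which $\mu_m$ acts trivially. For $p>0$ affine space has Artin--Schreier covers, so we descend to projective space. The following argument works for all $p$.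

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
For a linear form $\ell\ne0$ on $V$ let $A_\ell=\{\ell=1\}\subset Z$, let $Z'_\ell\subset Z'$ be the affine open set $\ell\ne0$, and $S_\ell=Z'|_{A_\ell}$. The function $\ell$ on $Z'_\ell$ has weight $m$, which is prime to $p$, so by Lemma~\ref{lem:slice} $Z'_\ell=(\mathbb G_m\times S_\ell)/\mu_m$ and $\operatorname{Spec}\mathcal O(Z'_\ell)^{\mathbb G_m}=S_\ell/\mu_m$. The group $\mu_m$ acts on $S_\ell$ over $A_\ell$, freely by Lemma~\ref{lem:muFree}. So $S_\ell\to S_\ell/\mu_m$ is a $\mu_m$-torsor. Since $S_\ell\to A_\ell$ is finite \'etale, so is $S_\ell/\mu_m\to A_\ell$. The map $(\lambda,s)\mapsto(\lambda s,s)$ from $\mathbb G_m\times S_\ell$ to $Z'_\ell\times_{S_\ell/\mu_m}S_\ell$ is a morphism of $\mu_m$-torsors over $Z'_\ell$, hence an isomorphism, so $Z'_\ell\to S_\ell/\mu_m$ is a $\mathbb G_m$-torsor.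

On $Z'_\ell$ the set $Z'_\ell\cap Z'_{\ell'}$ is defined by the invariant function $\ell'/\ell$, so the quotients $S_\ell/\mu_m$ glue to a scheme $\Theta$, finite \'etale over $\mathbb P(V)=\bigcup A_\ell$, and $Z'\to\Theta$ is a $\mathbb G_m$-torsor. Projective space is simply connected \cite[XI.1.1]{SGA1}, so a component of $\Theta$ maps isomorphically onto $\mathbb P(V)$. Its preimage $Z_1'\subset Z'$ is a $\mathbb G_m$-torsor over $\mathbb P(V)$, Zariski locally trivial by Hilbert's Theorem 90, that is, the complement of the zero section in a line bundle $L$. It comes with a map $\varphi\colon Z'_1\to V\setminus0$ over $\mathbb P(V)$ with $\varphi(\lambda z)=\lambda^m\varphi(z)$. If $s_\alpha$ are local sections of $Z_1'$ with $s_\beta=g_{\alpha\beta}s_\alpha$, then $\varphi(s_\alpha)$ are local sections of $V\setminus0\to\mathbb P(V)$, the torsor of $\mathcal O(-1)$, with $\varphi(s_\beta)=g_{\alpha\beta}^m\varphi(s_\alpha)$. Hence $L^{\otimes m}\cong\mathcal O(-1)$. This is impossible, as $m\ge2$ and $\operatorname{Pic}\mathbb P(V)=\mathbb Z$ is generated by $\mathcal O(1)$ for $n\ge2$.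
\end{proof}

\section{Groups satisfying (P1) and (P2)}\label{sec:groups}

\begin{remark}\label{rem:monomial}
Condition (P2) fails if $H$ permutes the lines spanned by a basis of $V^*$. Take $d\ge2$ prime to $p$ and coordinates $w_1,\dots,w_n$ on $T$. Raising entries to the $d$-th power is a surjective homomorphism from the monomial matrices acting on the $w_i$ to those acting on the $w_i^d$, with kernel $R=\mu_d^n$; let $J$ be the preimage of $H$. For $n=2$, recall that a finite subgroup of $PGL_2(k)$ of order prime to $p$ is cyclic, dihedral, $A_4$, $S_4$ or $A_5$. A cyclic image makes $H$ reducible. A dihedral image preserves the two fixed points of a cyclic subgroup of index $2$, so $H$ is monomial. The orders of $A_4,S_4,A_5$ are divisible by $6$. So $n=2$ is available only for $p\ne2,3$.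
\end{remark}

\subsection*{The binary tetrahedral group}

\begin{proposition}\label{prop:tetra}
Let $p\ne2,3$ and $n=2$, let $H\subset SL_2(k)$ be the binary tetrahedral group, and let $m\ge5$ be a prime, $m\ne p$. Then $H$ is irreducible and \textup{(P1)}, \textup{(P2)} hold.
\end{proposition}

\begin{proof}
Here $h=24$, $r=2$, and the image of $H$ in $PGL_2(k)$ is $A_4$. As $H$ is not abelian and $p\nmid h$, it is irreducible.

(P1) Let $\zeta g$ be a pseudo-reflection with $\zeta\in\mu_{2m}$ and $g\in H$. Then $g$ is not scalar and has the eigenvalue $\zeta^{-1}\in\mu_{2m}$. Non-scalar elements of $H$ have order $3$, $4$ or $6$ and determinant $1$, so their eigenvalues have order $3$, $4$ or $6$. None of these divides $2m$.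

(P2) Let $\bar R\lhd\bar J$ be the images of $R$ and $J$ in $PGL(T)$, and write $A=k[f_1,f_2]$. Then $|R|=d^2$. Since $k[T]$ is finite over $A$, the common zero set of $f_1,f_2$ is a finite cone, hence $\{0\}$. So $\phi=(f_1:f_2)\colon\mathbb P(T)\to\mathbb P(A_d^*)=\mathbb P(V)$ is a $J$-equivariant morphism of curves of degree $d$. It factors through $\mathbb P(T)/\bar R$, so $|\bar R|\le d$. A scalar $c\in R$ satisfies $f_1(cw)=c^df_1(w)$, so $c^d=1$, and $|\bar R|\ge d^2/d=d$. Hence $|\bar R|=d$ and $k(\mathbb P(V))=k(\mathbb P(T))^{\bar R}$. An element of $J$ acting on $T$ by a scalar acts on $A_d$ by a scalar, so $\bar J$ acts on $\mathbb P(V)$. By Galois theory the elements acting trivially are those of $\bar R$. So $\bar J/\bar R$ is the image of $H'$ in $PGL(V)$, which is $A_4$. Now $\bar J$ is on the list of Remark~\ref{rem:monomial}. Quotients of cyclic and dihedral groups are cyclic or dihedral, the quotients of $S_4$ are $S_4$, $S_3$, $\mathbb Z/2$, $1$, and $A_5$ is simple. So $\bar J=A_4$ and $d=|\bar R|=1$.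
\end{proof}

\subsection*{An extension of a Heisenberg group}
For $p\in\{2,3\}$ we need a non-monomial irreducible group of order prime to $6$. Let $n=19$, let $\omega\in k$ be a primitive $19$th root of $1$, and let $E\subset GL_{19}(k)$ be the Heisenberg group of order $19^3$ generated by $e_i\mapsto e_{i+1}$ and $e_i\mapsto\omega^ie_i$, $i\in\mathbb Z/19$. Its center is the group of scalars $Z_E=\mu_{19}$, and $E/Z_E=\mathbb F_{19}^2$. Abstractly $E=\mathbb F_{19}^2\times\mathbb F_{19}$ with $(w,z)(w',z')=(w+w',z+z'+\frac12\det(w,w'))$, so $SL_2(\mathbb F_{19})$ acts on $E$ by automorphisms trivial on $Z_E$, inducing the standard action on $E/Z_E$. The group $E$ is irreducible on $V=k^{19}$, and this representation is determined by its central character.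

The order $19\cdot18\cdot20$ of $SL_2(\mathbb F_{19})$ is divisible by $5$; let $c$ have order $5$. It acts irreducibly on $E/Z_E$: an eigenvalue in $\mathbb F_{19}^*$ would have order dividing $5$ and $18$, so both eigenvalues would be $1$ and the semisimple element $c$ would be trivial. The twist of $V$ by $c$ has the same central character, so there is $\sigma\in GL(V)$ inducing $c$ on $E$ by conjugation. By Schur's lemma $\sigma^5$ is scalar, and we rescale so that $\sigma^5=1$. Put $H=E\langle\sigma\rangle$, of order $19^3\cdot5$. An element $e\sigma^j$ acts on $E/Z_E$ by $c^j$, so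
\begin{equation}\label{eq:E}
\text{the elements of $H$ acting trivially on $E/Z_E$ are those of $E$.}
\end{equation}
In particular the scalars of $H$ lie in $E$, and $r=19$.

\begin{proposition}\label{prop:heis}
Let $p\in\{2,3\}$, let $H\subset GL_{19}(k)$ be as above, and let $m\ge2$ be prime to $p$. Then \textup{(P1)} and \textup{(P2)} hold.
\end{proposition}

\begin{proof}
(P1) A non-scalar $e\in E$ has $19$ distinct eigenvalues: there is $e'\in E$ with $e'ee'^{-1}=\omega e$, so the spectrum of $e$ is stable under multiplication by $\omega$. Hence every element $\neq1$ of $E$ fixes a space of dimension $\le1$. Let $s\in k^*H$ be a pseudo-reflection and $e\in E$. Then $s\cdot(es^{-1}e^{-1})$ lies in $E$, as $s$ normalizes $E$, and being a product of two pseudo-reflections it fixes a space of dimension $\ge17$. So it is $1$. Thus $s$ centralizes the irreducible group $E$ and is scalar, a contradiction.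

(P2) Suppose $d\ge2$. Then $(T^*)^R=A_1=0$, and $T^R=0$ by complete reducibility. By Serre's theorem $R$ is generated by pseudo-reflections. Write $T=\bigoplus_{i=1}^sT_i$ with $T_i$ irreducible under $R$. A pseudo-reflection $g\in R$ preserves each $T_i$ and $g-1$ has rank one, so $g$ is nontrivial on exactly one $T_i$. Let $R_i$ be generated by the pseudo-reflections nontrivial on $T_i$. Then $R_i$ is trivial on $T_j$ for $j\ne i$, $R=\prod R_i$, and $R_i$ has the same image in $GL(T_i)$ as $R$. So $R_i$ is irreducible on $T_i$, and nontrivial since $T^R=0$. It follows that the $T_i$ are pairwise non-isomorphic, so they are the only irreducible $R$-submodules of $T$, and $J$ permutes them. By Chevalley--Shephard--Todd each $k[T_i]^{R_i}$ is a polynomial ring on $\dim T_i$ forms. Since $A=\bigotimes k[T_i]^{R_i}$ and the degrees are determined by $A$, all these forms have degree $d$, and $A_d=\bigoplus B_i$ with $B_i=(k[T_i]^{R_i})_d$ of dimension $\dim T_i$. The group $J$ permutes the $B_i$. As $k^*H'=k^*H$, so does $H$ acting on $A_d\cong V^*$, transitively by irreducibility. So the $B_i$ have equal dimension and $s\in\{1,19\}$.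

\emph{The case $s=19$.} Here $H$ permutes $19$ independent lines. Let $H_0$ be the kernel of $H\to S_{19}$; it is normal and diagonal, hence abelian. The image of $H_0\cap E$ in $E/Z_E$ is $c$-stable, so it is $0$ or everything. It is not everything, since otherwise $E=(H_0\cap E)Z_E$ would be abelian. So $H_0\cap E\subset Z_E$, hence $[H_0,E]\subset H_0\cap E\subset Z_E$, and $H_0$ acts trivially on $E/Z_E$. By \eqref{eq:E}, $H_0\subset E$, so $H_0\subset Z_E$. Then $19^2$ divides $|H/H_0|$, which divides $19!$, a contradiction.

\emph{The case $s=1$.} Here $R$ is an irreducible reflection group of rank $19$ and order prime to $p$ with all degrees equal. We lift it to characteristic $0$ in order to use the classification. Let $\mathcal W$ be the ring of Witt vectors of $k$, a complete discrete valuation ring of characteristic $0$ with maximal ideal $(p)$ and residue field $k$. The obstruction to lifting a representation from $\mathcal W/p^j$ to $\mathcal W/p^{j+1}$ lies in $H^2(R,\operatorname{End}T)$, which vanishes as $p\nmid|R|$. So $T$ lifts to a free $\mathcal W$-module $\mathcal T$ with $R$-action. Let $\Omega$ be an algebraic closure of $\operatorname{Frac}\mathcal W$.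 The polynomial $x^{|R|}-1$ splits over $\mathcal W$ with roots distinct modulo $p$, so for $g\in R$ the module $\mathcal T$ is the direct sum of the eigenmodules of $g$, and these reduce to the eigenspaces on $T$. Hence $g$ is a pseudo-reflection on $T$ if and only if it is one on $\mathcal T_\Omega$, and $R\subset GL(\mathcal T_\Omega)$ is generated by pseudo-reflections. For any free $\mathcal W$-module of finite rank with $R$-action, the invariants are the image of the averaging projector, so they form a direct summand compatible with reduction and with extension to $\Omega$. Applied to $\operatorname{End}\mathcal T$ this gives $\dim\operatorname{End}_R\mathcal T_\Omega=\dim\operatorname{End}_RT=1$, so $\mathcal T_\Omega$ is irreducible. Applied to $\operatorname{Sym}^j\mathcal T^*$ it shows that the invariant rings have the same Hilbert series, hence the same degrees. In the Shephard--Todd classification the exceptional groups have rank $\le8$, so $R$ is $S_{20}$, with degrees $2,\dots,20$, or $G(e,f,19)$ with $f\mid e$, $e\ge2$, with degrees $e,2e,\dots,18e,19e/f$. In neither case are the degrees all equal, a contradiction.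
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:X} and Theorem~\ref{thm:main}, the data of Proposition~\ref{prop:tetra} give a counterexample of dimension $3$ for $p\ne2,3$, and those of Proposition~\ref{prop:heis} give one of dimension $37$ for $p=2,3$.

Let $p=0$, let $X$ be the threefold, and $j\ge1$. The variety $X\times\mathbb A^j$ has charts $(Q_{\varepsilon,i}\times\mathbb A^j)/\Phi_\varepsilon$, so it has quotient singularities. Suppose $X\times\mathbb A^j=U/G$ with $U$ smooth. By generic smoothness the fiber $U_y$ of $U\to\mathbb A^j$ over a general point $y$ is smooth, and $U_y/G=X$ by (Q2). This contradicts Theorem~\ref{thm:main}, in which $U$ need not be connected.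
\end{proof}

\section{Surfaces, and threefolds with isolated singularities}\label{sec:B}

In this section $p=0$ and $X$ is as in Theorem~\ref{thm:B}. It is normal, being \'etale locally a quotient of a smooth variety. If $\dim X\le1$ it is smooth and we take $G=1$. So let $d=\dim X\in\{2,3\}$; the singular points are finite in number.

The idea is to attach to each smooth point $x$ a finite subscheme of length $N$ of the projective space $\mathbb P(T_xX\oplus k)$, cut out by $d$ forms, and to let $U$ parametrize the orderings of its points, with $G=S_N$. At a singular point with chart $Q/H$ we arrange that the scheme attached to the fixed point of $H$ consists of $N$ distinct points permuted freely by $H$. Then $H$ acts freely on the orderings and the quotient is smooth. The price is that over some smooth points of $X$ the $N$ points collide. If $e$ points collide along a smooth curve germ, they are the roots of a polynomial $x^e+\beta_1x^{e-1}+\dots+\beta_e$, and the space of ordered roots is the smooth cover $\mathbb A^e\to\mathbb A^e/S_e=\mathbb A^e$. Other collisions occur in codimension $\ge4$, so they are avoided when $d\le3$. To have enough sections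 we need $X$ quasi-projective, which for surfaces is automatic.

\subsection*{Surfaces are quasi-projective}

\begin{lemma}\label{lem:surface}
A surface $X$ with quotient singularities is quasi-projective.
\end{lemma}

\begin{proof}
Take a normal compactification of $X$ and resolve the singular points on the boundary only. So we may assume that $X$ is complete.

First, $X$ is $\mathbb Q$-factorial. Let $D$ be a Weil divisor, $x\in X$, and $W=Q/H\to X$ an \'etale neighborhood of $x$ with $Q$ a smooth variety. Near the $H$-orbit over a point $w\mapsto x$ the pull-back of $D$ to $Q$ is an $H$-invariant divisor $\operatorname{div}f$. The norm $\prod_{g\in H}gf$ is a rational function on $W$ with divisor $|H|D_W$ near $w$. So the reflexive sheaf $\mathcal O_X(|H|D)$ becomes invertible on an \'etale neighborhood of $x$, and is invertible at $x$ by faithful flatness.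

Let $f\colon\widetilde X\to X$ be a resolution with exceptional curves $E_i$. The smooth complete surface $\widetilde X$ is projective; let $A'$ be an ample effective divisor on it and $A=f_*A'$. Then $f^*A=A'+\sum\gamma_iE_i$ with $\gamma_i\in\mathbb Q$, and $f^*A\cdot E_j=0$, so $(\sum\gamma_iE_i)\cdot E_j<0$ for all $j$. Write $\sum\gamma_iE_i=E_+-E_-$ with $E_\pm$ effective without common components. Then $0\ge(E_+-E_-)\cdot E_-\ge-E_-^2$, and the negative definiteness of the matrix $(E_i\cdot E_j)$ gives $E_-=0$. So all $\gamma_i\ge0$. For a curve $C\subset X$ with strict transform $\widetilde C$ we get $A\cdot C=f^*A\cdot\widetilde C\ge A'\cdot\widetilde C>0$, and $A^2=f^*A\cdot A'\ge A'^2>0$. By the Nakai--Moishezon criterion a Cartier multiple of $A$ is ample.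
\end{proof}

\subsection*{A universal smooth cover}
Fix $a\ge7$ and $N=a^d$. Let $\mathbb V=(\operatorname{Sym}^a((k^d)^*\oplus k))^{\oplus d}$ be the space of $d$-tuples of forms of degree $a$ on $\mathbb P^d=\mathbb P(k^d\oplus k)$. The group $\mathbb G=GL_d\times k^*$ acts on it, $GL_d$ through its action on $k^d$ and $k^*$ by scaling. For $v=(f_1,\dots,f_d)$ let $D_v=\{f_1=\dots=f_d=0\}\subset\mathbb P^d$. A finite scheme is \emph{curvilinear} if its local rings are isomorphic to $k[x]/x^{e_i}$, equivalently if its tangent spaces have dimension $\le1$; its \emph{excess} is $\sum(e_i-1)$. Let $\mathbb V^g$ be the $\mathbb G$-stable set of $v$ with $D_v$ finite, curvilinear and of excess $\le3$, and $\mathbb V^e\subset\mathbb V^g$ the subset where $D_v$ is reduced. The bound on the excess keeps the nonreduced part short enough for the next lemma.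

\begin{lemma}\label{lem:indep}
A curvilinear subscheme $\xi\subset\mathbb P^d$ of length $\le a+1$ imposes independent conditions on forms of degree $a$: the restriction $H^0(\mathcal O(a))\to H^0(\mathcal O_\xi(a))$ is surjective.
\end{lemma}

\begin{proof}
Let $\xi=\bigsqcup\xi_i$ with $\xi_i$ of length $e_i$ at $z_i$, and let $\xi'\subset\xi$ be obtained by shortening $\xi_1$ by one. By induction on the length it suffices to find a form of degree $a$ vanishing on $\xi'$ and not on $\xi$. Take the product of $e_1-1$ linear forms vanishing at $z_1$ and generating the maximal ideal of $\xi_1$, of $e_i$ linear forms vanishing at $z_i$ and not at $z_1$ for each $i\ge2$, and of $a+1-\sum e_i\geq0$ linear forms not vanishing at $z_1$. It vanishes on $\xi_i$ for $i\ge2$ and is a unit times $x^{e_1-1}$ on $\xi_1$.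
\end{proof}

The universal scheme $\mathcal D=\{(v,z):z\in D_v\}$ is a vector bundle over $\mathbb P^d$ of rank $\dim\mathbb V-d$, so it is smooth of dimension $\dim\mathbb V$, and it is proper over $\mathbb V$. Over the open set $\mathbb V^f$ where $D_v$ is finite, $\mathcal D\to\mathbb V$ is a finite map between smooth varieties of the same dimension, hence flat, of degree $N$ by B\'ezout's theorem. If $v_0\in\mathbb V^f$ and $D_{v_0}$ has points $z_1,\dots,z_s$, there is a connected \'etale neighborhood $B$ of $v_0$ over which
\begin{equation}\label{eq:split}
\mathcal D_B=\mathcal D_1\sqcup\dots\sqcup\mathcal D_s,\qquad\mathcal D_i\to B\text{ finite flat with $z_i$ the only point over }v_0.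
\end{equation}

\begin{lemma}\label{lem:codim}
The sets $\mathbb V^e\subset\mathbb V^g$ are open and dense in $\mathbb V$, and $\mathbb V\setminus\mathbb V^g$ has codimension $\ge4$.
\end{lemma}

\begin{proof}
The points $(v,z)\in\mathcal D$ with $\dim T_zD_v\ge2$ form a closed set, whose image in $\mathbb V$ is closed. The excess of a curvilinear $D_v$ is $N$ minus its number of points, and by \eqref{eq:split} this number is lower semicontinuous, since each $\mathcal D_i$ surjects onto $B$. So $\mathbb V^g$ and $\mathbb V^e$ are open, and $\mathbb V^e$ contains $(y_i^a-y_0^a)_{1\le i\le d}$.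

Let $v\notin\mathbb V^g$. Then either (i) $\dim T_zD_v\ge2$ for some $z$, or (ii) $D_v$ contains a curvilinear $\xi=\bigsqcup_{i=1}^s\xi_i$ with lengths $e_i\ge2$ and excess exactly $4$. Indeed, suppose (i) fails. If $D_v$ is finite, it is curvilinear of excess $\ge4$, and we shorten it. If $D_v$ is infinite, it is a smooth curve near some point, and we take $s=1$, $e_1=5$.

(i) For fixed $z$ and a fixed plane in $T_z\mathbb P^d$, the vanishing of the $f_l$ at $z$ and of their differentials on the plane is $3d$ independent linear conditions. The pairs (point, plane) depend on $d+2(d-2)$ parameters. The codimension is at least $3d-(3d-4)=4$.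

(ii) Here $s\le4$ and $\xi$ has length $s+4\le8\le a+1$, so by Lemma~\ref{lem:indep} the inclusion $\xi\subset D_v$ is $d(s+4)$ independent conditions. In suitable affine coordinates a curvilinear scheme of length $e\geq2$ at $z$ is given by $(y_1-z_1)^e=0$ and $y_j=z_j+\sum_{l=1}^{e-1}b_{jl}(y_1-z_1)^l$ for $j\ge2$, so it depends on $d+(e-1)(d-1)$ parameters. Hence $\xi$ depends on $sd+4(d-1)$ parameters, and the codimension is at least $d(s+4)-sd-4(d-1)=4$.
\end{proof}

Over $\mathbb V^e$ the map $\mathcal D\to\mathbb V$ is finite \'etale, and the orderings of the $N$ points of $D_v$ form an $S_N$-torsor $\mathcal U^e\to\mathbb V^e$. Let $\mathcal U$ be the normalization of $\mathbb V^g$ in $\mathcal U^e$. It is finite over $\mathbb V^g$, and $\mathcal U/S_N=\mathbb V^g$. The group $\mathbb G$ acts on $\mathcal D$, hence on $\mathcal U^e$, commuting with $S_N$. This action extends to $\mathcal U$: the scheme $\mathbb G\times\mathcal U$ is the normalization of $\mathbb G\times\mathbb V^g$ in $\mathbb G\times\mathcal U^e$, so the automorphism $(\gamma,v)\mapsto(\gamma,\gamma v)$ of $\mathbb G\times\mathbb V^g$ lifts to it.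

\begin{lemma}\label{lem:Usmooth}
The scheme $\mathcal U$ is smooth.
\end{lemma}

\begin{proof}
Let $v_0=(f_1,\dots,f_d)\in\mathbb V^g$, take a splitting \eqref{eq:split}, and let $\xi_i$ be the fiber of $\mathcal D_i$ over $v_0$, of length $e_i$. Let $I$ be the set of $i$ with $e_i\ge2$. For $i\notin I$, $\mathcal D_i\cong B$. For $i\in I$ choose an affine linear coordinate $x$ on a chart of $\mathbb P^d$ around $z_i$ with $\mathcal O_{\xi_i}=k[x]/x^{e_i}$. After shrinking $B$, $\mathcal D_i$ lies in this chart and, by Nakayama's lemma, $1,x,\dots,x^{e_i-1}$ is a basis of $\mathcal O_{\mathcal D_i}$ over $\mathcal O_B$. So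
$$\mathcal D_i=\operatorname{Spec}\mathcal O_B[x]/(x^{e_i}+\beta_{i,1}x^{e_i-1}+\dots+\beta_{i,e_i}),\qquad\beta_{i,j}(v_0)=0.$$
We claim that $\beta=(\beta_{i,j})\colon B\to\prod_{i\in I}\mathbb A^{e_i}$ is smooth at $v_0$, that is, its differential is surjective.

Fix $i\in I$, write $e=e_i$, and trivialize $\mathcal O(a)$ near $z_i$. As in the proof of Lemma~\ref{lem:codim}, the ideal of $\xi_i$ in $\mathcal O_{\mathbb P^d,z_i}$ is $(x^e,y_2',\dots,y_d')$ with $x,y'_2,\dots,y'_d$ local coordinates. It is also $(f_1,\dots,f_d)$. An ideal primary to the maximal ideal needs at least $d$ generators, so both systems are minimal, and $\Theta_i\cdot(f_1,\dots,f_d)=(x^e,y_2',\dots,y'_d)$ for some $\Theta_i\in GL_d(\mathcal O_{\mathbb P^d,z_i})$. A tangent vector $w\in T_{v_0}B=\mathbb V$ defines the family $f_l+\epsilon w_l=0$ over $k[\epsilon]/\epsilon^2$. In its ring at $z_i$ we have $x^e+\epsilon(\Theta_iw)_1=0$, and $\epsilon(\Theta_iw)_1$ depends only on the class of $(\Theta_iw)_1$ modulo $\epsilon$, that is, in $\mathcal O_{\xi_i}=k[x]/x^e$. Since $1,\dots,x^{e-1}$ is a basis, $\sum_jd\beta_{i,j}(w)\,x^{e-j}$ is the class of $(\Theta_iw)_1$ in $k[x]/x^e$.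 The scheme $\bigsqcup_{i\in I}\xi_i$ has length at most $3+3=6$, so by Lemma~\ref{lem:indep} the map $\mathbb V\to\bigoplus_{i\in I}\mathcal O_{\xi_i}^{\oplus d}$ is surjective. Composing with the invertible $\Theta_i$ and the first projections gives a surjection, which is $d\beta$. This proves the claim; we shrink $B$ so that $\beta$ is smooth.

Let $B'=B\times_{\prod\mathbb A^{e_i}}\prod_{i\in I}\mathbb A^{e_i}$, where $\mathbb A^e\to\mathbb A^e$ sends $(x_1,\dots,x_e)$ to the coefficients of $\prod(x-x_l)$, a finite flat map. Then $B'$ is smooth over the space of roots, hence smooth, and finite flat over $B$. Over the preimage $B^e$ of $\mathbb V^e$ it parametrizes the orderings of the points of each $\mathcal D_i$ separately. An ordering of all $N$ points is a partition of $\{1,\dots,N\}$ into labeled sets of sizes $e_1,\dots,e_s$ together with such separate orderings. So $\mathcal U^e\times_{\mathbb V}B$ is a disjoint union of copies of $B'|_{B^e}$, which is dense in $B'$ by flatness. By uniqueness of the normalization and its compatibility with \'etale base change, $\mathcal U\times_{\mathbb V}B$ is a disjoint union of copies of $B'$.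
\end{proof}

\subsection*{Charts at the singular points}

\begin{lemma}\label{lem:chart}
Let $x\in X$ be a singular point and $A$ a line bundle on $X$. There is an \'etale neighborhood $W=Q/H\to X$, with $Q$ smooth, connected and affine, a point $q\in Q$ fixed by $H$ whose image $w$ is the only point of $W$ over a singular point of $X$ and lies over $x$, such that $H$ acts faithfully on $T_qQ$ and freely on $Q\setminus q$, $A$ is trivial on $W$, and $\Omega_Q\cong\mathcal O_Q\otimes(T_qQ)^*$ equivariantly.
\end{lemma}

\begin{proof}
Start with any chart $Q/H$ and a point $q$ over $x$. By (Q4) we may replace $H$ by $H_q$. The $H$-stable open neighborhoods of $q$ are then the preimages of the open neighborhoods of $w$, so we may shrink. We take $Q$ affine and connected and $H$ faithful on $Q$, hence on $T_qQ$ by Lemma~\ref{lem:lin}. The subgroup $H_1$ generated by the pseudo-reflections on $T_qQ$ is normal, and $Q/H_1$ is smooth at the image of $q$ by (Q4), Lemma~\ref{lem:lin} and Chevalley--Shephard--Todd. Replacing $(Q,H)$ by $(Q/H_1,H/H_1)$, shrinking and repeating, we may assume that $H$ contains no pseudo-reflection. We shrink so that $W\setminus w$ maps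 to the smooth locus and $A$ is trivial. For $1\ne g\in H$ the tangent space of $\operatorname{Fix}g$ at $q$ lies in $(T_qQ)^g$, of codimension $\ge2$. After removing the components of the fixed loci that miss $q$, $Q\to W$ is \'etale outside a set of codimension $\ge2$. By purity (a) it is \'etale over the regular scheme $W\setminus w$, whose preimage is the connected scheme $Q\setminus q$. An automorphism of a connected \'etale cover with a fixed point is trivial, so $H$ acts freely on $Q\setminus q$. Finally, averaging gives an $H$-stable space of functions on $Q$ vanishing at $q$ and mapping isomorphically onto $(T_qQ)^*$; their differentials trivialize $\Omega_Q$ near $q$.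
\end{proof}

Identify $T_qQ=k^d$, so that $H\subset GL_d\subset\mathbb G$.

\begin{lemma}\label{lem:inv}
Let $H\subset GL_d$ be finite and let $|H|$ divide $a$. For general $v\in\mathbb V^H$ we have $v\in\mathbb V^e$, and $H$ acts freely on $D_v$.
\end{lemma}

\begin{proof}
We have $\mathbb V^H=\Lambda^d$ with $\Lambda$ the space of $H$-invariant forms of degree $a$. It is base point free: for $z\in\mathbb P^d$ take a linear form $\ell$ vanishing at no point of $Hz$, and the form $(\prod_{g\in H}g\ell)^{a/|H|}$. So $\mathcal D^H=\{(v,z)\in\Lambda^d\times\mathbb P^d:z\in D_v\}$ is a vector bundle over $\mathbb P^d$ of total dimension $\dim\Lambda^d$. By generic smoothness (Bertini's theorem) the general fiber $D_v$ of $\mathcal D^H\to\Lambda^d$ is smooth of dimension $0$, so $v\in\mathbb V^e$. The group $H$ acts faithfully on $\mathbb P(k^d\oplus k)$, since it acts trivially on the last summand. So $\bigcup_{g\ne1}\operatorname{Fix}g\subset\mathbb P^d$ has dimension $<d$, the part of $\mathcal D^H$ over it has dimension $<\dim\Lambda^d$, and a general $D_v$ misses it.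
\end{proof}

\subsection*{Construction of $U$}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Lemma~\ref{lem:surface} or by hypothesis there is an ample line bundle $A$ on $X$. Choose charts as in Lemma~\ref{lem:chart} at the finitely many singular points, and let $a\ge7$ be divisible by the orders of all groups $H$ that occur.

\emph{The cover over the smooth locus.} Let $j\colon X^\circ\to X$ be the inclusion of the smooth locus and $\mathcal V=j_*\big((\operatorname{Sym}^a(\Omega_{X^\circ}\oplus\mathcal O))^{\oplus d}\big)$. It is coherent, because $X$ is normal and $X\setminus X^\circ$ has codimension $\ge2$. For $b\gg0$ the sheaf $\mathcal V\otimes A^b$ is generated by a finite-dimensional space $\Sigma$ of global sections. Let $\mathcal F\to X^\circ$ be the $\mathbb G$-torsor of frames, with fiber over $x$ the pairs of isomorphisms $k^d\to T_xX$, $k\to A_x^b$. A frame identifies the fiber of $\mathcal V\otimes A^b$ with $\mathbb V$, so each $s\in\Sigma$ is a $\mathbb G$-equivariant map $\mathcal F\to\mathbb V$. For fixed $\phi\in\mathcal F$ the map $\Sigma\to\mathbb V$, $s\mapsto s(\phi)$, is linear and surjective. So the differential of the evaluation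 map $\mathcal F\times\Sigma\to\mathbb V$ is surjective everywhere, and this map is smooth.

By Lemma~\ref{lem:codim} the preimage of $\mathbb V\setminus\mathbb V^g$ is closed, $\mathbb G$-stable and of codimension $\ge4$. It descends to a closed subset of $X^\circ\times\Sigma$ of dimension at most $\dim\Sigma+d-4<\dim\Sigma$; this is where $d\le3$ is used. Let $\Omega\subset X^\circ\times\Sigma$ be its complement. For general $s$ we have $X^\circ\times s\subset\Omega$. The scheme $(\mathcal F\times\Sigma)\times_{\mathbb V}\mathcal U$ is smooth over $\mathcal U$, hence smooth by Lemma~\ref{lem:Usmooth}. It is finite and $\mathbb G$-equivariant over the $\mathbb G$-torsor $(\mathcal F\times\Sigma)|_\Omega\to\Omega$, so it descends to a smooth scheme $\mathcal Z$, finite over $\Omega$, with an action of $S_N$. Concretely, a local frame gives a map from an open set of $\Omega$ to $\mathbb V^g$, and $\mathcal Z$ is there the pull-back of $\mathcal U$. By (Q2), $\mathcal Z/S_N=\Omega$. By generic smoothness of $\mathcal Z\to\Sigma$, for general $s$ the fiber $U_s^\circ$ is smooth. It is finite over $X^\circ$, and $U^\circ_s/S_N=X^\circ$ by (Q2).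

\emph{Sections near a singular point.} Let $W=Q/H$, $q$, $w$ be the chart at a singular point $x$. By flat base change the sections of $\mathcal V\otimes A^b$ over $W$ are the sections over $W\setminus w$. Since $Q\setminus q\to W\setminus w$ is an $H$-torsor, and by the trivializations of Lemma~\ref{lem:chart}, these are the $H$-equivariant maps $Q\setminus q\to\mathbb V$. They extend to $Q$ because $d\ge2$. So $s\in\Sigma$ gives an equivariant map $s_Q\colon Q\to\mathbb V$ with $s_Q(q)\in\mathbb V^H$. The linear map $\Sigma\to\mathbb V^H$, $s\mapsto s_Q(q)$, is surjective. Indeed, evaluation at $q$ on the module of all equivariant maps is surjective onto $\mathbb V^H$ (use constant maps), this module is generated by $\Sigma$ over $\mathcal O(W)$, and $(fs_Q)(q)=f(w)s_Q(q)$ for $f\in\mathcal O(W)$. By Lemma~\ref{lem:inv}, for general $s$ the point $v=s_Q(q)$ lies in $\mathbb V^e$ and $H$ acts freely on $D_v$. This is one dense open condition on $s$ for each singular point, and here we use that there are finitely many.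

\emph{Smoothness over a singular point.} Fix a general $s$ and shrink $Q$ so that $s_Q(Q)\subset\mathbb V^e$. Then $\mathcal U_Q=Q\times_{\mathbb V}\mathcal U\to Q$ is an $S_N$-torsor, so $\mathcal U_Q$ is smooth, and $H$ acts on it diagonally. The action is free. Over $Q\setminus q$ it is free because it is so on $Q\setminus q$. Over $q$, an element fixing an ordering of $D_v$ fixes all points of $D_v$, so it is $1$. Thus $\mathcal U_Q/H$ is smooth and finite over $W$. The trivializations give an isomorphism $\theta_y\colon k^d\to T_yQ$ for $y\in Q$ with $\theta_{gy}=dg\circ\theta_y\circ g^{-1}$, hence an $H$-equivariant map $Q\setminus q\to\mathcal F$ over $X^\circ$ whose composite with $s$ is $s_Q$. So $U^\circ_s\times_{X^\circ}(Q\setminus q)=\mathcal U_Q|_{Q\setminus q}$ equivariantly, and dividing by $H$ shows that $\mathcal U_Q/H$ restricts to $U_s^\circ\times_XW$ over $W\setminus w$.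

\emph{Conclusion.} By (Q1) all components of $U_s^\circ$ dominate $X^\circ$. Let $U_s$ be the normalization of $X$ in $U^\circ_s$. Then $U_s/S_N=X$, and $U_s\times_XW$ is the normalization of $W$ in $U_s^\circ\times_XW$, which is $\mathcal U_Q/H$ by uniqueness. So $U_s$ is smooth. By (Q5), $X=U/G$ with $U$ a connected component of $U_s$, a smooth variety, and $G$ its stabilizer in $S_N$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GS}
Anton Geraschenko, Matthew Satriano, \emph{Torus Quotients as Global Quotients by Finite Groups}, arXiv:1201.4807 (2012).

\bibitem{SGA1}
SGA 1, XI.1.1.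

\bibitem{SGA2}
SGA 2, X.3.4.

\end{thebibliography}
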